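\title{Base points of the bicanonical system of surfaces with $p_g=0$ and $K^2=3,4$}

\begin{abstract}
The bicanonical system of a minimal complex surface of general type with $p_g=0$ is base point free when $K^2\ge5$. We show that this bound is optimal by constructing such surfaces with $K^2=3$ and with $K^2=4$ whose bicanonical system has a base point. Both examples come from fibrations in plane quartics over $\mathbb P^1$ with a free action of $(\mathbb Z/2)^2$ induced by the quaternion group. We also identify the base points with semistable rank $2$ bundles with determinant $K$ and $c_2=1$, and we show that for $K^2=4$ the existence of a base point depends only on the fundamental group and the second Stiefel--Whitney class.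
\end{abstract}

\section{Introduction}

We work over $\mathbb C$. Let $S$ be a minimal surface of general type, that is, a smooth projective surface whose canonical class $K_S$ is nef with $K_S^2>0$, and assume that $p_g(S)=h^0(S,\mathcal O_S(K_S))=0$. The canonical system is then empty, and the first linear system attached to $S$ is the bicanonical system $|2K_S|$. It has $h^0(2K_S)=K_S^2+1$ independent sections. A \emph{base point} is a point of $S$ at which all of them vanish; when there is none, the bicanonical map $S\dashrightarrow\mathbb P^{K_S^2}$ is a morphism.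

Two sections of $2K_S$ always have a common zero, because $(2K_S)^2>0$; so if $K_S^2=1$ there is always a base point. Three or more sections of a line bundle on a surface are not expected to have a common zero, and each increase of $K_S^2$ adds one more condition. One would therefore guess that base points are exceptional for $K_S^2=2$ and disappear soon after. The following two facts frame the question.
\begin{itemize}
\item[(i)] (Bombieri, Reider) If $K_S^2\ge5$, then $|2K_S|$ is base point free.
\item[(ii)] (Mendes Lopes--Pardini) There is a family of numerical Campedelli surfaces (minimal surfaces of general type with $p_g=0$ and $K^2=2$) with $\pi_1^{alg}=\mathbb Z_3^2$ for which the base locus of the bicanonical system consists of two points.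
\end{itemize}
The two values in between are the subject of a question of Shin \cite{Shin}: for $K_S^2=3$, and for $K_S^2=4$, is there a minimal surface of general type with $p_g=0$ whose bicanonical system has a base point, or is $|2K_S|$ base point free for every such surface? We show that base points occur for both values, so that the bound in (i) is optimal.

\begin{theorem}\label{thm:three}
There is an explicit minimal surface of general type $S$ with $p_g(S)=0$ and $K_S^2=3$ such that $|2K_S|$ has a base point.
\end{theorem}

\begin{theorem}\label{thm:four}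
There is a minimal surface of general type $S$ with $p_g(S)=0$ and $K_S^2=4$ such that $|2K_S|$ has a base point. Such a surface is constructed from any general triple $(a,b,c)\in\mathbb C^3$.
\end{theorem}

The next statement is not used in the proofs of Theorems \ref{thm:three} and \ref{thm:four}, but it explains why the threshold is at $K^2=4$. Semistability and the class $w_2(\rho)$ are recalled in Section \ref{sec:bundles}.

\begin{theorem}\label{thm:bundles}
Let $S$ be a minimal surface of general type with $p_g(S)=0$.
\begin{itemize}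
\item[(1)] The base points of $|2K_S|$ correspond bijectively to the isomorphism classes of $K_S$-semistable rank $2$ bundles $\mathcal E$ with $\det\mathcal E\cong K_S$ and $c_2(\mathcal E)=1$.
\item[(2)] If $K_S^2=4$, then $|2K_S|$ has a base point if and only if there is a homomorphism $\rho:\pi_1(S)\to PU(2)\cong SO(3)$ with $w_2(\rho)=w_2(S)$ in $H^2(S,\mathbb Z/2)$. So for $K^2=4$ this property is constant in smooth connected families.
\end{itemize}
\end{theorem}

The bundle in (1) has $4c_2-c_1^2=4-K_S^2$. This number is negative for $K_S^2\ge5$, which stability forbids, and it is zero for $K_S^2=4$, which forces the bundle to be projectively flat. The representation in (2) cannot have cyclic image (Remark \ref{rem:cyclic}). The smallest noncyclic subgroup of $SO(3)$ is the Klein four-group $\Gamma$, whose preimage in $SU(2)$ is the quaternion group $Q_8$, and these are the groups on which both of our constructions are built.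

The common mechanism is set up in Section \ref{sec:quartics}: a free quotient by $\Gamma$ of a suitable fibration in plane quartics has $p_g=0$ and carries a curve on which three independent bicanonical sections vanish. For $K^2=3$ only one section is left, and it has a zero on the curve (Section \ref{sec:three}). For $K^2=4$ this count is too weak. We apply it instead to a surface with $K^2=2$, where it shows that all bicanonical sections vanish on a $(-2)$-curve, and pass to a double cover on which that curve becomes contractible to a smooth point (Sections \ref{sec:det} and \ref{sec:double}).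

\section{Preliminaries}\label{sec:prelim}

\subsection{Standard facts}
Here $Y$ is a smooth projective surface with canonical class $K$, and $\equiv$ denotes numerical equivalence.
\begin{itemize}
\item[(S1)] If $K$ is nef and $K^2>0$, then $\chi(\mathcal O_Y)\ge1$ and $H^1(-K)=0$, hence $H^1(2K)=0$ by Serre duality and $h^0(2K)=\chi(\mathcal O_Y)+K^2$ by Riemann--Roch. If moreover $p_g=0$, then $\chi=1-q\ge1$ gives $q=0$, $\chi=1$ and $h^0(2K)=K^2+1$.
\item[(S2)] For every divisor $D$ the number $D^2+K\cdot D$ is even. If $D_0$ is nef with $D_0^2>0$, the Hodge index theorem gives $D_0^2D^2\le(D_0\cdot D)^2$; and if $D_0\cdot D=0$, then $D^2\le0$ with equality only if $D\equiv0$. A nonzero effective divisor is not numerically trivial.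
\item[(S3)] If a finite group $\Gamma$ acts freely on $Y$, then $\pi:Y\to Y/\Gamma$ is \'etale, $Y/\Gamma$ is smooth, $\pi^*K_{Y/\Gamma}=K$, and $\pi^*D_1\cdot\pi^*D_2=|\Gamma|\,D_1\cdot D_2$. A line bundle with a lift of the action descends to $Y/\Gamma$, and the sections downstairs are the invariant sections upstairs.
\item[(S4)] An \emph{ordinary node} is a surface singularity analytically isomorphic to $z_1z_3=z_2^2$. Blowing up the point resolves it; the exceptional curve $N$ is a $(-2)$-curve (smooth, rational, $N^2=-2$), the maximal ideal pulls back to $\mathcal O(-N)$, and the dualizing sheaf pulls back to the canonical sheaf.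
\item[(S5)] Let $B\ne0$ be a smooth curve on $Y$ and $L$ a line bundle with $L^2\cong\mathcal O(B)$. The double cover $\pi:\hat Y\to Y$ branched over $B$ is smooth and irreducible. It carries a tautological section $w$ of $\pi^*L$ whose divisor $D$ satisfies $\pi^*B=2D$; moreover $\pi_*\mathcal O_{\hat Y}=\mathcal O\oplus wL^{-1}$, $K_{\hat Y}=\pi^*(K+L)$, and $\chi(\mathcal O_{\hat Y})=2\chi(\mathcal O_Y)+\frac12L\cdot(L+K)$.
\item[(S6)] (Generic smoothness) A morphism from a smooth variety to a variety $T$ is smooth over a dense open subset of $T$.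
\end{itemize}
We compute direct images on fibered surfaces by the following observation.

\begin{lemma}\label{lem:fiberwise}
Let $f:Y\to\mathbb P^1$ be a surjective morphism from an integral projective surface, with fibers $F_t$, and let $\mathcal L$ be a line bundle on $Y$ with $h^0(F_t,\mathcal L)=r$ for general $t$. Let $\mathcal V\to f_*\mathcal L$ be a map from a vector bundle of rank $r$ such that $\mathcal V\otimes k(t)\to H^0(F_t,\mathcal L)$ is injective for every $t$. Then $\mathcal V\cong f_*\mathcal L$.
\end{lemma}

\begin{proof}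
The sheaf $f_*\mathcal L$ is torsion free on a smooth curve, hence locally free, and its rank is $r$. The given injection factors through $\mathcal V\otimes k(t)\to f_*\mathcal L\otimes k(t)$, which is therefore an injective map of $r$-dimensional spaces for every $t$.
\end{proof}

\subsection{The quaternion group and binary forms}
Let $\iota=\sqrt{-1}$ and
$$\mathbf i=\begin{pmatrix}\iota&0\\0&-\iota\end{pmatrix},\qquad \mathbf j=\begin{pmatrix}0&1\\-1&0\end{pmatrix},\qquad \mathbf k=\mathbf i\mathbf j=\begin{pmatrix}0&\iota\\ \iota&0\end{pmatrix}.$$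
These matrices satisfy the quaternion relations. Put $Q_8=\{\pm1,\pm\mathbf i,\pm\mathbf j,\pm\mathbf k\}\subset SL_2$, $\Gamma=Q_8/\pm1\cong(\mathbb Z/2)^2$ and $(g_1,g_2,g_3)=(\mathbf i,\mathbf j,\mathbf k)$. For $v,w\in\mathbb C^2$ let $J(v,w)=v_0w_1-v_1w_0$, so that $J(gv,gw)=\det(g)J(v,w)$. For $t,y\in\mathbb C^2$ and $k=1,2,3$ define
$$n_0=J(t,y),\qquad n_k=J(g_kt,y),\qquad \xi_k=J(g_kt,t),\qquad \eta_k=J(g_ky,y).$$
With $x_1=t_0y_1$, $x_2=t_1y_0$, $x_3=t_1y_1$, $x_4=t_0y_0$, which satisfy $x_1x_2=x_3x_4$, we have
\begin{equation}\label{eq:forms}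
\begin{gathered}
n_0=x_1-x_2,\qquad n_1=\iota(x_1+x_2),\qquad n_2=x_3+x_4,\qquad n_3=\iota(x_3-x_4),\\
\xi=\bigl(2\iota t_0t_1,\ t_0^2+t_1^2,\ \iota(t_1^2-t_0^2)\bigr),\qquad \eta=\bigl(2\iota y_0y_1,\ y_0^2+y_1^2,\ \iota(y_1^2-y_0^2)\bigr).
\end{gathered}
\end{equation}
Hence $\xi_1^2+\xi_2^2+\xi_3^2=0$ and $\eta_1^2+\eta_2^2+\eta_3^2=0$. The $\xi_k$ form a basis of the space $\mathbb C[t]_2$ of binary quadratic forms and embed $\mathbb P^1_t$ as the conic $\sum\xi_k^2=0$. The two zeros of $\xi_k$ are the eigenvectors of $g_k$, that is, the fixed points of $g_k$ on $\mathbb P^1_t$; two different $\xi_k$ have no common zero. The same holds for the $\eta_k$ on $\mathbb P^1_y$. Since $J(g'gt,gy)=J(g^{-1}g'gt,y)$ for $g\in SL_2$, and $g_k^{-1}g_lg_k=-g_l$ for $l\ne k$, we get the sign rule used throughout: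
\begin{equation}\label{eq:signs}
\text{under }(t,y)\mapsto(g_kt,g_ky):\quad n_0,n_k,\xi_k,\eta_k\text{ are fixed;}\quad n_l,\xi_l,\eta_l\ (l\ne0,k)\text{ change sign.}
\end{equation}
In particular $\mathbb C[t]_2$ is the sum of the three nontrivial characters of $\Gamma$ and contains no invariant.

\subsection{A $\mathbb P^2$-bundle over $\mathbb P^1$}
Let $\mathcal P$ be the quotient of $\hat{\mathcal P}=(\mathbb C^2\setminus0)\times(\mathbb C^3\setminus0)\ni(t;X,y)$ by the free action of the torus
$$(\lambda,\mu)\cdot(t;X,y)=(\lambda t;\lambda^{-3}\mu X,\mu y).$$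
It is a $\mathbb P^2$-bundle over $\mathbb P^1_t$. A function $\varphi$ on $\hat{\mathcal P}$ has \emph{bidegree} $(d_1,d_2)$ if the torus multiplies it by $\lambda^{d_1}\mu^{d_2}$; such functions are the sections of a line bundle $\mathcal O(d_1F+d_2H)$, where $F$ is the class of a fiber. Thus $t_i$, $y_i$, $X$ have bidegrees $(1,0)$, $(0,1)$, $(-3,1)$. More generally, if $Y\to\mathcal P$ is a morphism and $\hat Y=Y\times_{\mathcal P}\hat{\mathcal P}$, the sections of $\mathcal O_Y(d_1F+d_2H)$ are the functions of bidegree $(d_1,d_2)$ on $\hat Y$. We have $F^2=0$ and $H^2F=1$, and $(H-3F)H^2=0$ because $X,y_0,y_1$ have no common zero; so $H^3=3$.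

Contracting $dt_0\,dt_1\,dX\,dy_0\,dy_1$ with the two vector fields that generate the torus action gives a nowhere vanishing $3$-form $\Omega$ on $\mathcal P$ with values in $\mathcal O(3H-F)$, so $K_{\mathcal P}=F-3H$.

The group $SL_2$ acts on $\hat{\mathcal P}$ by $g(t;X,y)=(gt;X,gy)$, commuting with the torus and preserving $\Omega$, and it acts on sections by $\varphi\mapsto\varphi\circ g$. The element $-1$ acts as $(\lambda,\mu)=(-1,-1)$; here we use that the twist $-3$ is odd. So $-1$ acts trivially on $\mathcal P$, the group $\Gamma$ acts on $\mathcal P$, and $-1$ acts on $\mathcal O(d_1F+d_2H)$ by $(-1)^{d_1+d_2}$.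

Let $t^*$ be a zero of $\xi_k$, so $g_kt^*=\epsilon t^*$ with $\epsilon^2=-1$. Composing $g_k$ with the torus element $(\epsilon^{-1},\epsilon)$ gives a transformation $\hat g_k$ of $\hat{\mathcal P}$ that induces $g_k$ on $\mathcal P$ and satisfies
\begin{equation}\label{eq:reflection}
\hat g_k(t^*;X,y)=(t^*;X,\epsilon g_ky),\qquad \varphi\circ\hat g_k=\epsilon^{\,d_2-d_1}\,\varphi\circ g_k\quad\text{for $\varphi$ of bidegree }(d_1,d_2).
\end{equation}
The matrix $\epsilon g_k$ has eigenvalues $1$ and $-1$. So $g_k$ acts on the fiber $\mathbb P^2$ over $t^*$ as a reflection, which fixes a line pointwise.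

\section{Fibrations in plane quartics with double conics}\label{sec:quartics}

\subsection{The count}
Suppose that a smooth surface $\tilde W$ with a free action of $\Gamma$ maps birationally and equivariantly onto a hypersurface $W_0\subset\mathcal P$ of bidegree $(d,4)$, and that $K_{\tilde W}=H-F$. Which polynomial sections do $K_{\tilde W}$ and $2K_{\tilde W}$ have? Only $X$ has negative degree in the first grading, so every polynomial of bidegree $(-1,1)$ or $(-2,2)$ is divisible by $X$:
$$(-1,1):\quad X\cdot\mathbb C[t]_2,\qquad\qquad(-2,2):\quad X^2\cdot\mathbb C[t]_4\ \oplus\ X\cdot\langle n_0,n_1,n_2,n_3\rangle.$$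
By \eqref{eq:signs} the first space has no invariant. In the second, $\mathbb C[t]_4$ has the basis $\xi_1^2,\xi_2^2,\xi_1\xi_2,\xi_2\xi_3,\xi_3\xi_1$, and the invariants are spanned by
\begin{equation}\label{eq:three}
X^2\xi_1^2,\qquad X^2\xi_2^2,\qquad Xn_0 .
\end{equation}
So we may hope that $\tilde W/\Gamma$ has $p_g=0$, and three of its $K^2+1$ bicanonical sections vanish on the image of the curve $X=0$. When $K^2$ is small, little else is left.

Two things prevent us from taking $\tilde W=W_0$. First, by adjunction $\omega_{W_0}=\mathcal O(H+(d+1)F)$, which is too positive: for $d=4$ it has the invariant section $X\xi_1^4$. Second, over a zero of $\xi_k$ the fixed line of the reflection \eqref{eq:reflection} meets the fiber of $W_0$, so $\Gamma$ never acts freely on $W_0$. Both problems are solved by letting $W_0$ be singular along conics in $d+2$ fibers, among them the six fibers over $\xi_1\xi_2\xi_3=0$, and normalizing.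

The effect on the canonical sheaf is visible one dimension lower. The plane curve $z^2=\tau^2G(\tau)$ with $G(0)\ne0$ has a node at the origin, and its normalization is $\{z=\tau u,\ u^2=G\}$. The generator $d\tau/z=d\tau/(\tau u)$ of the dualizing sheaf of the nodal curve has a simple pole at both points $u=\pm\sqrt{G(0)}$, and $\tau\cdot d\tau/z$ generates the canonical sheaf of the normalization: the canonical class drops by one fiber of $\tau$. Moreover the origin has been replaced by two points, which an involution can exchange. In the surface case $z$ is replaced by the equation $\mathsf Q$ of a conic.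

\subsection{The normalization}

\begin{proposition}\label{prop:normal}
Let $\Phi$ be a $Q_8$-invariant form of bidegree $(d,4)$ that does not vanish identically on any fiber of $\mathcal P$, and let $W_0=\{\Phi=0\}$. Let $P\in\mathbb C[t]_{d+2}$, $d+2>0$, be $Q_8$-invariant with simple zeros, and put $U=\{P\ne0\}\subset\mathbb P^1$. Assume:
\begin{itemize}
\item[(a)] over $U$ the surface $W_0$ is smooth except for ordinary nodes;
\item[(b)] near each zero $p$ of $P$, after normalizing one $t_i$ to $1$ and choosing a local parameter $\tau$, we have $\Phi=\kappa(\mathsf Q^2-\tau^2G)$ with $\kappa\in\mathbb C^*$, where $\mathsf Q$ and $G$ are forms of degree $2$ and $4$ in $(X,y)$ with coefficients regular in $\tau$; the form $\mathsf Q_p=\mathsf Q|_{\tau=0}$ defines a reduced conic; and the scheme $W'=\{\mathsf Q=\tau u,\ u^2=G\}$ in the total space of $\mathcal O(2H)$, with fiber coordinate $u$, is smooth along its fiber $F_p=\{\tau=0\}$, which is connected.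
\end{itemize}
Let $W$ be the normalization of $W_0$ and $f:W\to\mathbb P^1$ the projection. Then:
\begin{itemize}
\item[(1)] $W$ is irreducible, equals $W_0$ over $U$ and $W'$ near $F_p$, and $s\mapsto\operatorname{Res}(sP\,\Omega/\Phi)$ is a $Q_8$-equivariant isomorphism $\mathcal O_W(H-F)\cong\omega_W$;
\item[(2)] $H^0(W,\omega_W)=X\cdot\mathbb C[t]_2$, and $H^0(W,\omega_W)^\Gamma=0$.
\end{itemize}
\end{proposition}

\begin{proof}
(1) The hypersurface $W_0$ has no component in a fiber and is generically reduced by (a), hence reduced; over $U$ it has isolated singularities, hence is normal. The scheme $W'$ is finite over $W_0$, because $u^2=G$ and $\mathsf Q^2=\tau^2u^2=\tau^2G$, and it is isomorphic to $W_0$ where $\tau\ne0$, with $u=\mathsf Q/\tau$. It is defined by two equations in a fourfold and $F_p$ is a curve, being finite over the conic; so $W'$ is a surface without component in $\{\tau=0\}$. Being smooth along $F_p$, it is the normalization of $W_0$ near $p$. Every component of $W$ maps onto $\mathbb P^1$ and so meets $F_p$. The components of a normal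 surface are disjoint and $F_p$ is connected, so there is only one.

For the finite birational map $\nu:W\to W_0$, duality gives $\nu_*\omega_W=\mathcal Hom(\nu_*\mathcal O_W,\omega_{W_0})=\mathfrak c\cdot\omega_{W_0}$ inside the sheaf of rational $2$-forms, where $\mathfrak c=\{\phi\in\mathcal O_{W_0}:\phi\,\mathcal O_W\subset\mathcal O_{W_0}\}$ is the conductor. We claim that $\mathfrak c=\tau\mathcal O_W$ near $p$. Trivialize $\mathcal O(H)$ locally. Then $\mathcal O_W=\mathcal O_{W_0}+\mathcal O_{W_0}u$, and $\tau u=\mathsf Q$ gives $\tau\mathcal O_W\subset\mathcal O_{W_0}$, hence $\tau\mathcal O_W\subset\mathfrak c$. Conversely, put $\Lambda=\mathcal O_{\mathcal P}/(\tau,\mathsf Q)$. Then $\mathcal O_W/\tau=\Lambda[u]/(u^2-G)=\Lambda\oplus\Lambda u$, and the image of $\mathcal O_{W_0}$ in it is $\Lambda$. If $\phi\in\mathfrak c$, then $\bar\phi\in\Lambda$ and $\bar\phi u\in\Lambda\cap\Lambda u=0$, so $\bar\phi=0$ and $\phi\in\tau\mathcal O_W$. Since $P$ has simple zeros, $\omega_W=P\cdot\nu^*\omega_{W_0}$. By adjunction $\omega_{W_0}\cong\mathcal O(H+(d+1)F)$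 through $s'\mapsto\operatorname{Res}(s'\Omega/\Phi)$ for $s'$ of bidegree $(d+1,1)$. As $\deg P=d+2$, we get $\omega_W\cong\mathcal O_W(H-F)$ by the stated map, which is equivariant because $P$, $\Omega$ and $\Phi$ are invariant.

(2) Apply Lemma \ref{lem:fiberwise} to $\mathcal V=\mathcal O(3)X\oplus\mathcal Oy_0\oplus\mathcal Oy_1\to f_*\mathcal O_W(H)$. For $t\in U$ the fiber is a plane quartic, on which $X,y_0,y_1$ form a basis of $H^0(\mathcal O(1))$. The fiber $F_p$ maps onto a reduced conic, which lies in no line, so no nonzero linear form vanishes on $F_p$. Hence $f_*\omega_W=\mathcal O(2)X\oplus\mathcal O(-1)y_0\oplus\mathcal O(-1)y_1$, and $\mathbb C[t]_2$ has no invariant.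
\end{proof}

The group $\Gamma$ acts on $W$, and $Q_8$ acts on $\hat W$. The next lemma says when the new coordinate $u$ removes the fixed points.

\begin{lemma}\label{lem:free}
In the situation of Proposition \ref{prop:normal}, let $p=[t^*]$ be a common zero of $P$ and $\xi_k$. Suppose that $\mathsf Q$ is given by a bihomogeneous form of degree $2$ in $(X,y)$, that $\varphi=\mathsf Q/\xi_k$ satisfies $\varphi\circ\hat g_k=-\varphi$, and that $G\ne0$ at every point of the conic $\mathsf Q_p=0$ fixed by the reflection \eqref{eq:reflection}. Then $g_k$ has no fixed point on $F_p$.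
\end{lemma}

\begin{proof}
On $W$ we have $\varphi=(\tau/\xi_k)u$, so $\varphi$ is regular near $F_p$ and is a nonzero constant multiple of $u$ on $F_p$. Let $x\in F_p$ be fixed by $g_k$ and choose $\hat x\in\hat W$ over $x$, with image $(t^*;X,y)$ in $\hat{\mathcal P}$. The point $[X:y]$ of the conic is fixed by the reflection, so $\hat g_k(t^*;X,y)=(t^*;\pm(X,y))$. Since $\hat g_k\hat x$ lies in the torus orbit of $\hat x$, it equals $(1,\pm1)\cdot\hat x$, and $\varphi(\hat g_k\hat x)=\varphi(\hat x)$ because $\varphi$ has degree $2$ in the second grading. With $\varphi\circ\hat g_k=-\varphi$ this gives $u(x)=0$, hence $G=0$ at $[X:y]$, a contradiction.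
\end{proof}

\subsection{The quotient}

\begin{proposition}\label{prop:quotient}
In the situation of Proposition \ref{prop:normal}, let $\tilde W\to W$ be the blow-up of the nodes and $\tilde R=\operatorname{div}(X)$ on $\tilde W$. Assume that $d\ge4$, that $\Gamma$ acts freely on $\tilde W$, and that $\tilde R$ is reduced with components permuted transitively by $\Gamma$. Then $K_{\tilde W}=H-F$, and $Y=\tilde W/\Gamma$ is a minimal surface of general type with
$$p_g(Y)=0,\qquad K_Y^2=\frac d4+1,\qquad h^0(2K_Y)=\frac d4+2 .$$
The image $R$ of $\tilde R$ is an irreducible curve with $K_Y\cdot R=\frac d4-1$, and the sections of $2K_Y$ that vanish on $R$ form a subspace of dimension at least $3$.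
\end{proposition}

\begin{proof}
By (S4) and Proposition \ref{prop:normal}, $K_{\tilde W}=H-F$ equivariantly and $H^0(K_{\tilde W})^\Gamma=0$. Since $\tilde W\to W_0$ is birational, intersection numbers of pull-backs are computed on $\mathcal P$ against $4H+dF$: we get $H^2=12+d$, $H\cdot F=4$, $F^2=0$. As $\tilde R\sim H-3F$,
$$K_{\tilde W}^2=(H-F)^2=d+4,\qquad K_{\tilde W}\cdot\tilde R=(H-F)(H-3F)=d-4 .$$
By transitivity $K_{\tilde W}$ has the same degree on all components of $\tilde R$, and this degree is $\ge0$ because $d\ge4$. On any other curve, $K_{\tilde W}\sim2F+\tilde R$ has degree $\ge0$ because $F$ is nef. So $K_{\tilde W}$ is nef, and (S3) and (S1) give the invariants of $Y$; also $\tilde R$ is the pull-back of $R$, so $4K_Y\cdot R=d-4$.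

We have $H^0(2K_Y)=H^0(\tilde W,\mathcal O(2H-2F))^{Q_8}$, which contains the sections \eqref{eq:three}. They vanish on $\tilde R$. They are independent: a nonzero quadratic form does not vanish on a plane quartic, so a relation $X^2(\lambda_1\xi_1^2+\lambda_2\xi_2^2)+\lambda_3Xn_0=0$ on $\tilde W$ holds as an identity in $(X,y)$ for general $t$, and this forces $\lambda_3=0$ and $\lambda_1=\lambda_2=0$.
\end{proof}

The proposition dictates the plan. For $d=8$ we have $K_Y^2=3$, and at most one section survives restriction to $R$, where $2K_Y$ has degree $2$. For $d=12$ we would have $K_Y^2=4$, but two sections of degree $4$ on $R$ might survive, and they need not have a common zero. For $d=4$ we have $K_Y^2=2$, no section survives, and $K_Y\cdot R=0$.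

\section{A surface with $K^2=3$}\label{sec:three}

We need $d=8$ and ten double conics. We look for $\Phi=b_+b_-+P^2X^4$ with $b_\pm$ quadratic in $y$. Over a zero of $P$ the fiber is $b_+b_-=0$, and this quartic in $y$ must be a square. A product of two nonzero binary quadratic forms is a square exactly when they are proportional or both are squares; in our example the first case occurs at eight zeros of $P$ and the second at the other two. Put
$$l_1=\xi_2(\xi_1\eta_1+\xi_3\eta_3),\qquad l_2=(\xi_1^2-2\xi_3^2)\eta_3-\xi_1\xi_3\eta_1,\qquad b_\pm=l_1\pm l_2,$$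
$$P=\xi_1\xi_2\xi_3(\xi_1^2-\xi_3^2),\qquad \Phi=b_+b_-+P^2X^4 .$$
The forms $b_\pm$ have bidegree $(4,2)$ and $\Phi$ has bidegree $(8,4)$. By \eqref{eq:signs},
\begin{equation}\label{eq:lsigns}
(l_1,l_2)\ \mapsto\ (-l_1,-l_2),\quad(l_1,-l_2),\quad(-l_1,l_2)\qquad\text{under }\mathbf i,\ \mathbf j,\ \mathbf k,
\end{equation}
so $b_+b_-=l_1^2-l_2^2$, $P$ and $\Phi$ are invariant. The form $P$ has degree $10=d+2$, and its zeros are the ten distinct points $t_0t_1=0$, $t_1/t_0=\pm\iota$, $t_1/t_0=\pm1$, $t_1/t_0=\pm1\pm\sqrt2$; the last four come from $\xi_1^2-\xi_3^2=(t_1^2-t_0^2-2t_0t_1)(t_1^2-t_0^2+2t_0t_1)$.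

\subsection{The curves $b_\pm=0$}
For fixed $t$ the forms $b_\pm$ lie in the pencil $\langle\eta_1,\eta_3\rangle$. Two nonproportional members of this pencil have no common root, since $\eta_1$ and $\eta_3$ have none, and $\alpha\eta_1+\beta\eta_3=\iota(-\beta y_0^2+2\alpha y_0y_1+\beta y_1^2)$ has discriminant $-4(\alpha^2+\beta^2)$. For $b_\pm$ the coefficients are $\alpha_\pm=\xi_1(\xi_2\mp\xi_3)$ and $\beta_\pm=\xi_2\xi_3\pm(\xi_1^2-2\xi_3^2)$. Using $\xi_2^2+\xi_3^2=-\xi_1^2$,
\begin{align*}
\alpha_\pm^2&=-\xi_1^4\mp2\xi_1^2\xi_2\xi_3,\\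
\beta_\pm^2&=\xi_2^2\xi_3^2\pm2\xi_1^2\xi_2\xi_3\mp4\xi_2\xi_3^3+\xi_1^4-4\xi_1^2\xi_3^2+4\xi_3^4,\\
\alpha_\pm^2+\beta_\pm^2&=\xi_3^2(\xi_2^2\mp4\xi_2\xi_3-4\xi_1^2+4\xi_3^2)=\xi_3^2\,\delta_\pm,\qquad \delta_\pm=5\xi_2^2\mp4\xi_2\xi_3+8\xi_3^2 .
\end{align*}
The zeros of $\delta_\pm$ are given by $\xi_2=\rho\xi_3$ with $\rho=(2\pm6\iota)/5$ for $\delta_+$ and $\rho=(-2\pm6\iota)/5$ for $\delta_-$; in all cases $\rho^2=(-32\pm24\iota)/25$ is not real. The line $\xi_2=\rho\xi_3$ meets the conic $\sum\xi_k^2=0$ where $\xi_1^2=-(1+\rho^2)\xi_3^2$, in two distinct points since $\rho^2\ne-1$. The zeros of $\xi_1,\xi_2,\xi_3,\xi_1^2-\xi_3^2$ correspond to $(\xi_2/\xi_3)^2=-1,0,\infty,-2$. So each $\delta_\pm$ has four distinct zeros, and they lie in $U$.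

Write $\det(\cdot,\cdot)$ for the determinant of the coefficient vectors with respect to $(\eta_1,\eta_3)$. Then
\begin{equation}\label{eq:detb}
\det(b_+,b_-)=-2\det(l_1,l_2)=-2\bigl(\xi_1\xi_2(\xi_1^2-2\xi_3^2)+\xi_1\xi_2\xi_3^2\bigr)=-2\,\xi_1\xi_2(\xi_1^2-\xi_3^2).
\end{equation}
Three consequences follow. The forms $b_\pm|_t$ are nonzero for every $t$: over $U$ by \eqref{eq:detb}, at the zeros of $\xi_3$ because $\beta_\pm=\pm\xi_1^2\ne0$, and at the other zeros of $P$ because the discriminant is nonzero; hence $\Phi|_t\not\equiv0$. Over $U$ the curves $\{b_+=0\}$ and $\{b_-=0\}$ in $\{X=0\}=\mathbb P^1_t\times\mathbb P^1_y$ are disjoint. Finally each of them is smooth over $U$: completing the square puts it in the form $z^2=\text{discriminant}$, and the discriminant has simple zeros on $U$.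

\subsection{The hypotheses of Proposition \ref{prop:normal}}
Over $U$ the surface $W_0$ is smooth: where $X\ne0$ we have $\partial_X\Phi=4P^2X^3\ne0$, and where $X=0$ the restriction $\Phi|_{X=0}=b_+b_-$ already has nonzero differential. This is (a), with no nodes.

For (b) we claim that near every zero $p$ of $P$
\begin{equation}\label{eq:square}
b_+b_-=\kappa(\mathsf Q^2-\tau^2G_0),
\end{equation}
where $\mathsf Q$, $G_0$ are forms in $y$ alone, $\mathsf Q_p$ has two distinct roots $y^{(1)},y^{(2)}$, and $G_0|_p$ is nonzero at both.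

\emph{Zeros of $\xi_1\xi_2(\xi_1^2-\xi_3^2)$.} Here $\xi_3\delta_\pm\ne0$, so both $b_\pm|_p$ have distinct roots, and by \eqref{eq:detb} $b_-|_p=\kappa\,b_+|_p$ with $\kappa\in\mathbb C^*$. Put $\mathsf Q=\frac12(b_++\kappa^{-1}b_-)$ and $\tau\mathsf N=\frac12(b_+-\kappa^{-1}b_-)$. Then $b_+=\mathsf Q+\tau\mathsf N$ and $b_-=\kappa(\mathsf Q-\tau\mathsf N)$, so \eqref{eq:square} holds with $G_0=\mathsf N^2$ and $\mathsf Q_p=b_+|_p$. Moreover $\det(b_+,b_-)=-2\kappa\tau\det(\mathsf Q,\mathsf N)$ has a simple zero at $p$, so $\mathsf N|_p$ and $\mathsf Q_p$ are not proportional and have no common root.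

\emph{Zeros of $\xi_3$.} We expand
\begin{align*}
l_1^2&=-(\xi_1^2+\xi_3^2)(\xi_1^2\eta_1^2+2\xi_1\xi_3\eta_1\eta_3+\xi_3^2\eta_3^2),\\
l_2^2&=\xi_1^2\xi_3^2\eta_1^2-2\xi_1\xi_3(\xi_1^2-2\xi_3^2)\eta_1\eta_3+(\xi_1^2-2\xi_3^2)^2\eta_3^2 .
\end{align*}
In $l_1^2-l_2^2$ the coefficients of $\eta_1^2$, $\eta_1\eta_3$, $\eta_3^2$ are $-\xi_1^4-2\xi_1^2\xi_3^2$, $-6\xi_1\xi_3^3$ and $-\xi_1^4+3\xi_1^2\xi_3^2-5\xi_3^4$. Since $-\xi_1^4(\eta_1^2+\eta_3^2)=\xi_1^4\eta_2^2$,
$$b_+b_-=(\xi_1^2\eta_2)^2+\xi_3^2\bigl[-2\xi_1^2\eta_1^2-6\xi_1\xi_3\eta_1\eta_3+(3\xi_1^2-5\xi_3^2)\eta_3^2\bigr].$$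
Take $\kappa=1$, $\mathsf Q=\xi_1^2\eta_2$, $\tau=\xi_3$, and $-G_0$ equal to the bracket. At a root of $\eta_2$ we have $\eta_1^2=-\eta_3^2\ne0$, and the bracket at $\xi_3=0$ equals $5\xi_1^2\eta_3^2\ne0$. This proves the claim.

By \eqref{eq:square}, $\Phi=\kappa(\mathsf Q^2-\tau^2G)$ with $G=G_0-c_0X^4$, where $c_0=\kappa^{-1}(P/\tau)^2$ does not vanish at $p$. The conic $\mathsf Q_p=0$ is the union of the two lines $L_i=\{y\in\mathbb Cy^{(i)}\}$ through $O=\{y=0\}$. Over $L_i$, writing $y=zy^{(i)}$, the fiber $F_p$ is $u^2=G_0(y^{(i)})z^4-c_0(p)X^4$, a double cover branched at four distinct points, so a smooth connected curve of genus $1$. These two curves share the two points $u=\pm u_0\ne0$ over $O$, so $F_p$ is connected. Away from $O$ the conic is smooth, so $F_p$ is smooth, and a surface is smooth at a smooth point of a Cartier divisor. At a point over $O$, in the coordinates $(\tau,y_0,y_1,u)$ with $X=1$, we have $d\mathsf Q=0$ because $\mathsf Q$ is quadratic in $y$; the differentials of the two equations are $\mp u_0\,d\tau$ and $\pm2u_0\,du-dG$,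 where $dG$ does not involve $du$, and they are independent. So (b) holds and $W=\tilde W$ is smooth.

\subsection{The action is free}
A fixed point of $g_k$ lies over a zero $p$ of $\xi_k$, and we apply Lemma \ref{lem:free}.

The reflection preserves $L_1\cup L_2$, the support of the fiber of $W_0$, and it acts on the pencil $\mathbb P^1_y$ of lines through $O$ as $g_k$, with fixed points the roots of $\eta_k$. We show that $\mathsf Q_p$ and $\eta_k$ have no common root. For $k=1$ we have $l_1=\xi_2\xi_3\eta_3$ and $l_2=-2\xi_3^2\eta_3$ at $\xi_1=0$, so $\mathsf Q_p$ is proportional to $\eta_3$. For $k=3$ it is proportional to $\eta_2$. For $k=2$ we have $l_1=0$ and $\xi_1^2=-\xi_3^2$ at $p$, so $\kappa=-1$, $\mathsf Q=l_2$ and $\mathsf Q_p=-\xi_3(3\xi_3\eta_3+\xi_1\eta_1)$; at a common root with $\eta_2$ we would have $9\xi_3^2\eta_3^2=\xi_1^2\eta_1^2=\xi_3^2\eta_3^2$, which is impossible as $\xi_3\eta_3\ne0$. Hence $L_1$ and $L_2$ are exchanged, the only fixed point on the conic is $O$, and there $G=-c_0(p)X^4\ne0$.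

The section $\varphi=\mathsf Q/\xi_k$ has bidegree $(2,2)$, so $\varphi\circ\hat g_k=\varphi\circ g_k$ by \eqref{eq:reflection}, and $\xi_k$ is fixed by $g_k$. It remains to see that $\mathsf Q\circ g_k=-\mathsf Q$. For $k=1$, $\mathsf Q$ is a linear combination of $l_1,l_2$, which both change sign by \eqref{eq:lsigns}. For $k=2$, $\mathsf Q=l_2$ changes sign under $\mathbf j$. For $k=3$, $\mathsf Q=\xi_1^2\eta_2$ changes sign under $\mathbf k$. So $\Gamma$ acts freely on $W$.

\subsection{The base point}

\begin{proof}[Proof of Theorem \ref{thm:three}]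
The form $X$ vanishes on no component of a fiber $F_p$, since $L_i\ne\{X=0\}$. So $\tilde R=\operatorname{div}(X)$ is the closure of its part over $U$, which is the reduced curve $\{b_+b_-=0\}$. Each curve $\{b_\pm=0\}$ over $U$ is a smooth double cover of $U$ with branch points, hence irreducible; let $B_\pm$ be its closure. By \eqref{eq:lsigns}, $\mathbf j$ exchanges $B_+$ and $B_-$. Proposition \ref{prop:quotient} with $d=8$ shows that $S=W/\Gamma$ is minimal of general type with $p_g=0$, $K_S^2=3$, $h^0(2K_S)=4$ and $2K_S\cdot R=2$, and that the image of $H^0(2K_S)$ in $H^0(R,\mathcal O_R(2K_S))$ has dimension at most $1$. If the image is zero, every point of $R$ is a base point. Otherwise it is spanned by one section of a line bundle of positive degree on $R$, and a zero of that section is a base point.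
\end{proof}

\begin{remark}
The curve $R$ is elliptic with $R^2=-1$. Indeed, at a point of $F_p$ with $X=0$ we have $u^2=G_0\ne0$ and $\mathsf Q_p$ has a simple root, so the two equations of $W'$ can be solved for $u$ and the affine coordinate of $\mathbb P^1_y$. Thus $(X,\tau)$ are local coordinates on $W$, and $\tilde R$ is \'etale over $\mathbb P^1$ near $p$. So $B_\pm$ are disjoint smooth double covers of $\mathbb P^1$ branched at the four zeros of $\delta_\pm$, the curve $R=B_+/\langle\mathbf i\rangle$ is a free quotient of an elliptic curve, and adjunction with $K_S\cdot R=1$ gives $R^2=-1$.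
\end{remark}

\section{A symmetric determinantal surface}\label{sec:det}

We now take $d=4$ and $P=\xi_1\xi_2\xi_3$. We shall obtain a surface $\Sigma$ with $p_g=0$, $K^2=2$ and a $(-2)$-curve $\nu$ on which all bicanonical sections vanish. A double cover branched over disjoint $(-2)$-curves doubles $K^2$ after contraction of the ramification curves. The curve $\nu$ alone is not divisible by $2$, since $\nu^2/4$ is not an integer; so we need further $(-2)$-curves and a square root of their sum with $\nu$. Both are provided by taking for $\Phi$ the determinant of a symmetric matrix: the points of corank $2$ are nodes, and the kernel of the matrix is a line bundle whose square is computed by the adjugate matrix.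

\subsection{The matrix and its symmetries}
Put
$$E_0=1+\mathbf i+\mathbf j+\mathbf k,\quad E_1=1+\mathbf i-\mathbf j-\mathbf k,\quad E_2=1-\mathbf i+\mathbf j-\mathbf k,\quad E_3=1-\mathbf i-\mathbf j+\mathbf k,$$
and $m_i=J(E_it,y)$; thus $m_0=n_0+n_1+n_2+n_3$, $m_1=n_0+n_1-n_2-n_3$, and so on with the signs of $E_i$. We have $\det E_i=4$ (the norm of the quaternion) and $\sum E_i=4$. Conjugation by $g_k$ changes the signs of the two units other than $g_k$, so it permutes the $E_i$ by $(01)(23)$, $(02)(13)$, $(03)(12)$ for $k=1,2,3$: the group $\Gamma$ permutes the $E_i$ simply transitively. Multiplying out,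
\begin{equation}\label{eq:Eprod}
E_0\mathbf i=\mathbf jE_0=-E_3,\qquad E_0\mathbf j=\mathbf kE_0=-E_1,\qquad E_0\mathbf k=\mathbf iE_0=-E_2 .
\end{equation}
So the elements $E_0^{-1}E_i$ represent the four classes of $\Gamma$, and for fixed $i$ the elements $E_i^{-1}E_j$, $j\ne i$, are $\mathbf i,\mathbf j,\mathbf k$ up to sign and order. Since $J(E_jt,E_it)=4J(E_i^{-1}E_jt,t)$, we obtain
\begin{equation}\label{eq:prod}
\prod_{j\ne i}J(E_jt,E_it)=\pm64\,P(t)\qquad(i=0,1,2,3),\qquad P=\xi_1\xi_2\xi_3 .
\end{equation}
For $a,b,c\in\mathbb C$ let $\alpha=a\xi_2\xi_3$, $\beta=b\xi_3\xi_1$, $\gamma=c\xi_1\xi_2$, and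
$$M=\operatorname{diag}(m_0,m_1,m_2,m_3)+X\begin{pmatrix}0&\gamma&\alpha&\beta\\ \gamma&0&\beta&\alpha\\ \alpha&\beta&0&\gamma\\ \beta&\alpha&\gamma&0\end{pmatrix},\qquad \Phi=\det M .$$
The entries have bidegree $(1,1)$ and $\Phi$ has bidegree $(4,4)$. Since $\Phi|_{X=0}=\prod m_i$ is a product of nonzero linear forms in $y$, $\Phi$ vanishes identically on no fiber. The form $P$ is invariant of degree $6=d+2$ with simple zeros.

\emph{Equivariance.} Let $L_g$ be the matrix of left multiplication by $g\in Q_8$ on the quaternions in the basis $(e_0,e_1,e_2,e_3)=(1,\mathbf i,\mathbf j,\mathbf k)$. This is a representation by orthogonal matrices with $L_{-1}=-1$, and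
\begin{equation}\label{eq:equiv}
M(gt;X,gy)=L_g\,M(t;X,y)\,L_g^{-1}\qquad(g\in Q_8).
\end{equation}
It suffices to check this for the generators $\mathbf i,\mathbf j$. If $Le_i=s_ie_{\pi(i)}$, then $(LML^T)_{\pi(i)\pi(j)}=s_is_jM_{ij}$. In both cases $\pi$ below is the permutation of the $E_i$ by conjugation, so the diagonals agree, and $\pi$ preserves each of the pairs of positions $\{01,23\}$, $\{02,13\}$, $\{03,12\}$ occupied by $\gamma,\alpha,\beta$; only the signs need checking.
\begin{itemize}
\item $g=\mathbf i$: $\pi=(01)(23)$, $s=(1,-1,1,-1)$. The products $s_is_j$ are $-1$ on $01,23$, $+1$ on $02,13$, $-1$ on $03,12$; and $(\gamma,\alpha,\beta)\mapsto(-\gamma,\alpha,-\beta)$ by \eqref{eq:signs}.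
\item $g=\mathbf j$: $\pi=(02)(13)$, $s=(1,-1,-1,1)$. The products are $-1$ on $01,23$, $-1$ on $02,13$, $+1$ on $03,12$; and $(\gamma,\alpha,\beta)\mapsto(-\gamma,-\alpha,\beta)$.
\end{itemize}
In particular $\Phi$ is $Q_8$-invariant.

\emph{Cyclic symmetry.} Let $r=\frac12E_0\in SL_2$. By \eqref{eq:Eprod}, $r\mathbf ir^{-1}=\mathbf j$, $r\mathbf jr^{-1}=\mathbf k$, $r\mathbf kr^{-1}=\mathbf i$. Hence under $(t;X,y)\mapsto(rt;X,ry)$ we have $(\xi_1,\xi_2,\xi_3)\mapsto(\xi_3,\xi_1,\xi_2)$ and $(m_0,m_1,m_2,m_3)\mapsto(m_0,m_3,m_1,m_2)$. So $M_{(a,b,c)}\circ r$ has diagonal $(m_0,m_3,m_1,m_2)$ and off-diagonal coefficients $c\xi_3\xi_1$ at $01,23$, $a\xi_1\xi_2$ at $02,13$, $b\xi_2\xi_3$ at $03,12$. Renaming the indices $0,1,2,3$ as $0,3,1,2$ turns this into $M_{(b,c,a)}$. Thus $r$ maps the surface $W_0$ for $(b,c,a)$ to the surface for $(a,b,c)$, preserves the corank, takes the zeros of $\xi_1$ to those of $\xi_2$ and the zeros of $\xi_2$ to those of $\xi_3$, and conjugates $\mathbf i$ to $\mathbf j$ and $\mathbf j$ to $\mathbf k$. Also $\mathbf j$ exchanges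 the two zeros $(1,0)$, $(0,1)$ of $\xi_1$ and commutes with $\mathbf i$ in $\Gamma$. Consequently, \emph{a property of the fiber over $(1,0)$, of $X$ and the corank of $M$ on it, and of the action of $\mathbf i$ on it, that holds for $(a,b,c)$ and its cyclic permutations, holds at all six zeros of $P$.}

\subsection{The fibers over the zeros of $P$}
From \eqref{eq:forms} and $x_1x_2=x_3x_4$,
\begin{align*}
n_0^2+n_1^2-n_2^2-n_3^2&=-4x_1x_2-4x_3x_4=2\xi_1\eta_1,\\
n_0^2+n_2^2-n_1^2-n_3^2&=2(x_1^2+x_2^2+x_3^2+x_4^2)=2\xi_2\eta_2,\\
n_0^2+n_3^2-n_1^2-n_2^2&=2(x_1^2+x_2^2-x_3^2-x_4^2)=2\xi_3\eta_3,\\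
n_0n_2-n_1n_3&=2(x_1x_3-x_2x_4)=2t_0t_1(y_1^2-y_0^2)=-\xi_1\eta_3 .
\end{align*}
Each product $m_im_j$ is a difference of squares: $m_0m_2=(n_0+n_2)^2-(n_1+n_3)^2$, $m_1m_3=(n_0-n_2)^2-(n_1-n_3)^2$, $m_0m_1=(n_0+n_1)^2-(n_2+n_3)^2$, $m_2m_3=(n_0-n_1)^2-(n_2-n_3)^2$, $m_0m_3=(n_0+n_3)^2-(n_1+n_2)^2$, $m_1m_2=(n_0-n_3)^2-(n_1-n_2)^2$. Therefore
\begin{equation}\label{eq:mm}
\begin{gathered}
m_0m_2=2(\xi_2\eta_2-\xi_1\eta_3),\qquad m_1m_3=2(\xi_2\eta_2+\xi_1\eta_3),\\
m_0m_1+m_2m_3=4\xi_1\eta_1,\qquad m_0m_3+m_1m_2=4\xi_3\eta_3,
\end{gathered}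
\end{equation}
and $\sum m_i=4n_0$. In the Leibniz expansion of $\det M$ the identity contributes $\prod m_i$; the transpositions contribute $-X^2\gamma^2(m_0m_1+m_2m_3)$ and the two analogous terms; the two $3$-cycles on each triple contribute $2\alpha\beta\gamma X^3$ times the remaining $m_i$; the double transpositions and the $4$-cycles contribute the coefficient of $X^4$. So
\begin{align*}
\Phi={}&4(\xi_2^2\eta_2^2-\xi_1^2\eta_3^2)-4X^2(\gamma^2\xi_1\eta_1+\alpha^2\xi_2\eta_2+\beta^2\xi_3\eta_3)+8\alpha\beta\gamma\,n_0X^3\\
&+(\alpha^4+\beta^4+\gamma^4-2\alpha^2\beta^2-2\beta^2\gamma^2-2\gamma^2\alpha^2)X^4 .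
\end{align*}
The terms not divisible by $\xi_1$ form the square of $\mathsf Q=2\xi_2\eta_2-\alpha^2X^2$, of bidegree $(2,2)$, and the others are divisible by $\xi_1^2$: we have $\Phi=\mathsf Q^2+\xi_1^2\Psi$ with
\begin{align*}
\Psi={}&-4\eta_3^2-4X^2(c^2\xi_1\xi_2^2\eta_1+b^2\xi_3^3\eta_3)+8abc\,\xi_2^2\xi_3^2\,n_0X^3\\
&+(b^4\xi_1^2\xi_3^4+c^4\xi_1^2\xi_2^4-2a^2b^2\xi_2^2\xi_3^4-2b^2c^2\xi_1^2\xi_2^2\xi_3^2-2c^2a^2\xi_2^4\xi_3^2)X^4 .
\end{align*}
At $t=(1,0)$ we have $\xi=(0,1,-\iota)$ and $n_0=y_1$. With $\ell_1=y_1-\iota y_0$ and $\ell_2=y_1+\iota y_0$ we have $\eta_2=\ell_1\ell_2$, $\eta_3=\frac\iota2(\ell_1^2+\ell_2^2)$, $y_1=\frac12(\ell_1+\ell_2)$, so that $\mathsf Q=2\ell_1\ell_2+a^2X^2$ and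
$$\Psi=(\ell_1^2+\ell_2^2)^2+2b^2(\ell_1^2+\ell_2^2)X^2-4abc(\ell_1+\ell_2)X^3+2a^2(c^2-b^2)X^4 .$$
For $a\ne0$ the conic $\mathsf Q=0$ is smooth and is parametrized by $(\ell_1,\ell_2,X)=(s_1^2,s_2^2,\omega s_1s_2)$ with $\omega^2=-2/a^2$. On it $\Psi$ becomes the binary octic
\begin{equation}\label{eq:octic}
\psi(s_1,s_2)=(s_1^4+s_2^4)^2-\frac{4b^2}{a^2}s_1^2s_2^2(s_1^2+s_2^2)^2+\frac{8c^2}{a^2}s_1^4s_2^4+\frac{8bc\,\omega}{a}(s_1^2+s_2^2)s_1^3s_2^3 .
\end{equation}

\begin{lemma}\label{lem:G0}
For general $(a,b,c)$ we have $abc\ne0$, and for $(a,b,c)$ and its cyclic permutations the octic $\psi$ has eight distinct zeros and $\psi(1,1)\psi(1,-1)\ne0$. For such $(a,b,c)$, hypothesis (b) of Proposition \ref{prop:normal} holds, and at every zero $p$ of $P$: the fiber $F_p$ is smooth and irreducible; $M$ has corank $\ge2$ along $F_p$; $X$ has four simple zeros on $F_p$; and no nontrivial element of $\Gamma$ fixes a point of $F_p$.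
\end{lemma}

\begin{proof}
Replacing $\omega$ by $-\omega$ amounts to $s_1\mapsto-s_1$, so the discriminant of $\psi$ and the product $\psi(1,1)\psi(1,-1)$ are regular functions of $(a,b,c)$ on $\{a\ne0\}$. They are not identically zero: for $b=0$ and $\theta=8c^2/a^2$ the octic is $s_1^8+(2+\theta)s_1^4s_2^4+s_2^8$, a quadratic in $s_1^4,s_2^4$ with nonzero roots and discriminant $\theta(\theta+4)$, and its value at $(1,\pm1)$ is $\theta+4$. So the condition on $\psi$ defines a dense open set, and so do its cyclic permutations.

By the symmetry principle it suffices to treat $p=(1,0)$ and $g=\mathbf i$. Take $\kappa=1$, $\tau=\xi_1$, $G=-\Psi$. Then $F_p$ is the double cover $u^2=-\psi$ of the conic, branched at eight distinct points, so it is a smooth irreducible curve (of genus $3$); it is a Cartier divisor on $W'$, so $W'$ is smooth along it. At $\xi_1=0$ we have $\beta=\gamma=0$, and $M$ splits into the blocks $\{0,2\}$ and $\{1,3\}$, both of determinant $2\xi_2\eta_2-\alpha^2X^2=\mathsf Q$ by \eqref{eq:mm}; so the corank is $\ge2$ on the conic. The form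 $X=\omega s_1s_2$ has simple zeros at two points of the conic, where $\psi\ne0$, hence four simple zeros on $F_p$.

Only $\mathbf i$ preserves this fiber. Here $\epsilon=\iota$, and the reflection \eqref{eq:reflection} is $(X,y_0,y_1)\mapsto(X,-y_0,y_1)$. It exchanges $\ell_1$ and $\ell_2$, so it acts on the conic by $(s_1,s_2)\mapsto(s_2,s_1)$, with fixed points $(1,\pm1)$, where $\psi\ne0$. The section $\varphi=\mathsf Q/\xi_1$ is $\mathbf i$-invariant of bidegree $(0,2)$, so $\varphi\circ\hat g_1=\epsilon^2\varphi=-\varphi$. Lemma \ref{lem:free} applies.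
\end{proof}

\subsection{The singularities over $U$}
Let $t\in U$. By \eqref{eq:prod} the four points $E_it$ of $\mathbb P^1_y$ are distinct. So at a point of $W_0$ with $X=0$ exactly one $m_i$ vanishes; $M$ has corank $1$ there, and $W_0$ is smooth since $\Phi|_{X=0}=\prod m_i$ has a simple root in $y$. It remains to study the open set $X\ne0$. As $(0,1)\notin U$, we normalize $t=(1,\tau)$ and $X=1$, with coordinates $(\tau,y)\in U\times\mathbb C^2$. Let $T=\{abc\ne0\}\subset\mathbb C^3$. The three parameters move only three entries of $M$, so transversality is not automatic. We analyze the total space over $T$ directly and then apply (S6).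

\begin{lemma}\label{lem:G1}
For general $(a,b,c)$, $W_0$ is smooth at all points over $U$ where $M$ has corank $1$.
\end{lemma}

\begin{proof}
Regard $\Phi$ as a function on $U\times\mathbb C^2\times T$. At a point of corank $1$ we have $\operatorname{adj}M=s\,\varphi\varphi^T$ with $s\ne0$ and $\varphi$ spanning the kernel, and $d\Phi=\operatorname{tr}(\operatorname{adj}M\cdot dM)=s\,\varphi^T(dM)\varphi$. Suppose that the derivatives in $a,b,c$ vanish. As the $\xi_k$ are nonzero on $U$,
$$\varphi_0\varphi_1+\varphi_2\varphi_3=\varphi_0\varphi_2+\varphi_1\varphi_3=\varphi_0\varphi_3+\varphi_1\varphi_2=0 .$$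
If some $\varphi_i$ is $0$, the product of any two of the other three is $0$, so $\varphi$ is a multiple of a basis vector $e_l$. If no $\varphi_i$ is $0$, multiplying $\varphi_0\varphi_1=-\varphi_2\varphi_3$ and $\varphi_0\varphi_2=-\varphi_1\varphi_3$ gives $\varphi_0^2=\varphi_3^2$, and the other two pairs give $\varphi_0^2=\varphi_2^2$ and $\varphi_0^2=\varphi_1^2$. So $\sum\varphi_i^2E_i$ is a nonzero multiple of $E_l$ or of $\sum E_i=4$, hence invertible, and the derivative $s\,J\bigl((\sum\varphi_i^2E_i)t,\delta y\bigr)$ in the direction $\delta y$ is not identically zero. Thus the open subset of corank $1$ points of $\{\Phi=0\}$ is smooth, and (S6) applied to its projection to $T$ gives the lemma.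
\end{proof}

\begin{lemma}\label{lem:G2}
For general $(a,b,c)$, the subscheme of $U\times\mathbb C^2$ defined by the $3\times3$ minors of $M$ is finite and reduced. At each of its points $W_0$ has an ordinary node, and the minors generate the maximal ideal.
\end{lemma}

\begin{proof}
Let $\mathcal N\subset U\times\mathbb C^2\times T$ be defined by the $3\times3$ minors. We show that $\mathcal N$ is smooth of dimension $3$ outside a closed subset of dimension $\le2$. The idea is to use the seven entries $m_i,\alpha,\beta,\gamma$ as independent variables, which makes an $\mathfrak S_4$-symmetry appear.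

\emph{Step 1: change of variables.} If $y=0$, then $M$ has the eigenvectors $(1,1,1,1)$, $(1,1,-1,-1)$, $(1,-1,1,-1)$, $(1,-1,-1,1)$ with eigenvalues $\alpha+\beta+\gamma$, $\gamma-\alpha-\beta$, $\alpha-\beta-\gamma$, $\beta-\gamma-\alpha$. Any two of these add up to one of $\pm2\alpha,\pm2\beta,\pm2\gamma$, which are nonzero, so the corank is $\le1$. Hence $y\ne0$ on $\mathcal N$. The $n_i$, and so the $m_i$, are linear coordinates on $\mathbb C^2\otimes\mathbb C^2$ with its coordinates $x_1,\dots,x_4$, and $\Theta:=\sum m_i^2=4\sum n_i^2=16(x_3x_4-x_1x_2)$ is the equation of the tensors $t\otimes y$. So $(\tau,y)\mapsto m$ identifies $U\times(\mathbb C^2\setminus0)$ with an open subset of $\{\Theta=0,\ m\ne0\}$. For $\tau\in U$ the map $(a,b,c)\mapsto(\alpha,\beta,\gamma)$ is diagonal and invertible. Hence $\mathcal N$ is isomorphic to an open subscheme of $\mathcal R_0=\mathcal R\cap\{\Theta=0\}$, where $\mathcal R\subset\mathbb C^4\times\{\alpha\beta\gamma\ne0\}$ is defined by the $3\times3$ minors of $M|_{X=1}$ with independent entries. Simultaneous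 permutations of rows and columns give an action of $\mathfrak S_4$ on $\mathcal R$ that preserves $\Theta$, permutes the $m_i$, and permutes $\gamma,\alpha,\beta$ like the partitions $01|23$, $02|13$, $03|12$. The Klein group $V\subset\mathfrak S_4$ of double transpositions fixes $\alpha,\beta,\gamma$.

\emph{Step 2: equations.} The minor with rows $0,1,2$ and columns $0,1,3$ is
$$\det\begin{pmatrix}m_0&\gamma&\beta\\ \gamma&m_1&\alpha\\ \alpha&\beta&\gamma\end{pmatrix}=\gamma(m_0m_1+\alpha^2+\beta^2-\gamma^2)-\alpha\beta(m_0+m_1).$$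
Multiplying by $\gamma$ and applying $\mathfrak S_4$, we get six equations that hold on $\mathcal R$:
\begin{equation}\label{eq:six}
\begin{aligned}
(\gamma m_i-\alpha\beta)(\gamma m_j-\alpha\beta)&=(\alpha^2-\gamma^2)(\beta^2-\gamma^2),&&ij=01,\ 23,\\
(\alpha m_i-\beta\gamma)(\alpha m_j-\beta\gamma)&=(\beta^2-\alpha^2)(\gamma^2-\alpha^2),&&ij=02,\ 13,\\
(\beta m_i-\gamma\alpha)(\beta m_j-\gamma\alpha)&=(\alpha^2-\beta^2)(\gamma^2-\beta^2),&&ij=03,\ 12.
\end{aligned}
\end{equation}

\emph{Step 3: over $\Delta=\{\alpha^2,\beta^2,\gamma^2\text{ distinct}\}$.} Here the right-hand sides of \eqref{eq:six} are units, so the equations $01,02,03$ define a graph $\mathcal G$: $m_1=\theta_\gamma(m_0)$, $m_2=\theta_\alpha(m_0)$, $m_3=\theta_\beta(m_0)$, with M\"obius involutions such as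
$$\theta_\gamma(m)=\frac{\alpha\beta}\gamma+\frac{(\alpha^2-\gamma^2)(\beta^2-\gamma^2)}{\gamma(\gamma m-\alpha\beta)},$$
and $m_0$ different from the three distinct values $\frac{\alpha\beta}\gamma,\frac{\beta\gamma}\alpha,\frac{\gamma\alpha}\beta$. So $\mathcal G$ is smooth and irreducible of dimension $4$, with coordinates $\alpha,\beta,\gamma,m_0$. The symmetric $4\times4$ matrices of corank $\ge2$ form a subvariety of codimension $3$, so every component of $\mathcal R$ has dimension $\ge7-3=4$. Hence the part of $\mathcal R$ over $\Delta$, a closed subscheme of $\mathcal G$, is empty, and then there is nothing to prove, or equal to $\mathcal G$. Assume the latter. Then all of \eqref{eq:six} holds on $\mathcal G$ and $V$ acts on $\mathcal G$.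

Put $v=\sum m_i$, $A_1=\alpha^2+\beta^2+\gamma^2$, $A_2=\alpha^2\beta^2+\beta^2\gamma^2+\gamma^2\alpha^2$. The equations $01$ and $23$ read $m_im_j=\frac{\alpha\beta}\gamma(m_i+m_j)-(\alpha^2+\beta^2-\gamma^2)$ and add up to $\frac{\alpha\beta}{\gamma}v-2(\alpha^2+\beta^2-\gamma^2)$. Adding the three such sums gives $\sum_{i<j}m_im_j=\frac{A_2}{\alpha\beta\gamma}v-2A_1$, so
$$\Theta=v^2-\frac{2A_2}{\alpha\beta\gamma}\,v+4A_1\quad\text{on }\mathcal G .$$
Fix $(\alpha,\beta,\gamma)\in\Delta$. Then $v$ is a rational function of $m_0$ of degree $4$, with simple poles at $\infty,\frac{\alpha\beta}\gamma,\frac{\beta\gamma}\alpha,\frac{\gamma\alpha}\beta$. So $\Theta$ is not constant on the fiber of $\mathcal G$ and has finitely many zeros there. At a multiple zero, either $v=A_2/\alpha\beta\gamma$ or $\partial v/\partial m_0=0$.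

In the first case $\Theta=0$ gives $A_2^2=4\alpha^2\beta^2\gamma^2A_1$. This is a nontrivial equation: for $\alpha=\beta=1$ it reads $1-4\gamma^2=0$.

For the second case we determine the critical points of $v$. The element $(01)(23)$ of $V$ sends $m_0$ to $m_1$, so it acts on the fiber as $\theta_\gamma$; the other two act as $\theta_\alpha,\theta_\beta$. Hence the three involutions commute and preserve $v$, and they are distinct because their values at $\infty$ differ. Distinct commuting M\"obius involutions have no common fixed point: placing it at $\infty$, the maps $m\mapsto-m+c_1$ and $m\mapsto-m+c_2$ commute only if $c_1=c_2$. So the three involutions have six distinct fixed points. Near such a point the involution is $z\mapsto-z$ in a suitable coordinate and $v$ is even in $z$, so the point is not a simple pole and is a critical point of $v$. By Riemann--Hurwitz a map $\mathbb P^1\to\mathbb P^1$ of degree $4$ has total ramification $6$, so these are all the critical points. Let $m_0$ be fixed by $\theta_\gamma$. Then $m_2=\theta_\alpha(m_0)$ is fixed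 by $\theta_\gamma$ as well and differs from $m_0$, and $m_1=m_0$, $m_3=m_2$ because the point of $\mathcal G$ is fixed by $(01)(23)$. So $m_0,m_2$ are the two roots of $\gamma m^2-2\alpha\beta m+\gamma(\alpha^2+\beta^2-\gamma^2)$, and
$$\Theta=2(m_0^2+m_2^2)=2\Bigl[\frac{4\alpha^2\beta^2}{\gamma^2}-2(\alpha^2+\beta^2-\gamma^2)\Bigr]=\frac{4(2\alpha^2\beta^2-\beta^2\gamma^2-\gamma^2\alpha^2+\gamma^4)}{\gamma^2}.$$
By the $\mathfrak S_4$-symmetry, at the fixed points of $\theta_\alpha,\theta_\beta$ the value is obtained by permuting $\alpha,\beta,\gamma$. Let $\Delta'\subset\Delta$ be the dense open set where these three values and $A_2^2-4\alpha^2\beta^2\gamma^2A_1$ are nonzero. Over $\Delta'$ we have $\partial\Theta/\partial m_0\ne0$ along $\mathcal R_0$, so $\mathcal R_0$ is smooth of dimension $3$ there. Over $\Delta\setminus\Delta'$ it has finite fibers, hence dimension $\le2$.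

\emph{Step 4: outside $\Delta$ the dimension of $\mathcal R_0$ is $\le2$.} Let $\alpha=\varepsilon\gamma$ with $\varepsilon=\pm1$ and $\beta^2\ne\gamma^2$. Then \eqref{eq:six} gives $(m_i-\varepsilon\beta)(m_j-\varepsilon\beta)=0$ for $ij=01,13,32,20$, the edges of a square, so $m_0=m_3=\varepsilon\beta$ or $m_1=m_2=\varepsilon\beta$. The other two coordinates satisfy $(\beta m_i-\varepsilon\gamma^2)(\beta m_j-\varepsilon\gamma^2)=(\gamma^2-\beta^2)^2\ne0$. These conditions define an irreducible threefold with coordinates $\beta,\gamma,m_i$, on which $\Theta=2\beta^2+m_i^2+m_j^2$ is not identically zero: as $m_i\to\infty$ we have $m_j\to\varepsilon\gamma^2/\beta$. So $\Theta=0$ cuts out a set of dimension $\le2$. The cases $\alpha^2=\beta^2\ne\gamma^2$ and $\beta^2=\gamma^2\ne\alpha^2$ are images of this one under $\mathfrak S_4$. If $\alpha^2=\beta^2=\gamma^2$, then $\frac{\alpha\beta}\gamma=\frac{\beta\gamma}\alpha=\frac{\gamma\alpha}\beta=:\kappa$ and $(m_i-\kappa)(m_j-\kappa)=0$ for all pairs, so three of the $m_i$ equal $\kappa$; this set has dimension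 $1+1=2$.

\emph{Step 5: conclusion.} The closed subset of $\mathcal N$ not lying over $\Delta'$ has dimension $\le2<\dim T$, so a general fiber of $\mathcal N\to T$ misses it, and by (S6) that fiber is smooth of dimension $0$. At a point of corank $\ge3$ all $3\times3$ minors lie in the square of the maximal ideal, so such a point does not occur. Near a point of corank $2$, clearing the rows and columns of an invertible $2\times2$ block shows that $M$ is congruent to a direct sum of an invertible matrix and $\left(\begin{smallmatrix}z_1&z_2\\z_2&z_3\end{smallmatrix}\right)$ with $z_i$ vanishing at the point. The $3\times3$ minors generate the ideal $(z_1,z_2,z_3)$, which is the maximal ideal because the point is reduced. So the $z_i$ are local coordinates, and $\Phi$ is a unit times $z_1z_3-z_2^2$.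
\end{proof}

\subsection{The surface $\Sigma$}
\emph{From now on $(a,b,c)$ is general}, so that Lemmas \ref{lem:G0}, \ref{lem:G1} and \ref{lem:G2} hold. Then Proposition \ref{prop:normal} applies with $d=4$. The nodes of $W$ lie over $U$ and have $X\ne0$. Let $\tilde W\to W$ be their blow-up, $N=\sum N_j$ the sum of the exceptional curves, and $f:\tilde W\to\mathbb P^1$ the fibration. A fixed point of $g_k$ lies over a zero of $\xi_k$, where $\tilde W=W$; so $\Gamma$ acts freely on $\tilde W$ by Lemma \ref{lem:G0}.

Over $U$ the divisor of $X$ is $\{\prod m_i=0\}$, the disjoint union of the four sections $t\mapsto(t;0,E_it)$. Let $C_i$ be their closures, which are sections of $f$. Since $X$ has four simple zeros on each $F_p$, we get $\operatorname{div}(X)=C_0+C_1+C_2+C_3$, with the $C_i$ disjoint from each other and from $N$. Since $g(t;0,E_it)=(gt;0,gE_ig^{-1}gt)$, the group $\Gamma$ permutes the $C_i$ simply transitively. By Proposition \ref{prop:quotient}, $K_{\tilde W}=H-F$ has degree $0$ on each $C_i\cong\mathbb P^1$, so $C_i^2=-2$ by adjunction, and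 we have proved the following.

\begin{proposition}\label{prop:sigma}
The surface $\Sigma=\tilde W/\Gamma$ is minimal of general type with $p_g=0$ and $K_\Sigma^2=2$. The image $\nu$ of $\sum C_i$ is a $(-2)$-curve, and every section of $2K_\Sigma$ vanishes on $\nu$.
\end{proposition}

Indeed $h^0(2K_\Sigma)=3$, so the sections \eqref{eq:three} span $H^0(2K_\Sigma)$.

\section{A surface with $K^2=4$}\label{sec:double}

\subsection{A square root of $\sum C_i+N$}
Let $\mathcal K$ be the kernel of $M:\mathcal O^4\to\mathcal O(F+H)^4$ on $\tilde W$. The general corank is $1$ and the quotient $\mathcal O^4/\mathcal K$ is torsion free, so $\mathcal K$ is a reflexive sheaf of rank $1$ on a smooth surface, that is, a line bundle $\mathcal O(-h)$. The inclusion is given by a vector $\varphi=(\varphi_0,\dots,\varphi_3)$ of sections of $\mathcal O(h)$ whose common zeros are isolated points. Near a point of corank $1$ the rank of $M$ is constant, so $\mathcal K$ is a subbundle and $\varphi\ne0$ there. By \eqref{eq:equiv} the action $(x,e)\mapsto(gx,L_ge)$ of $Q_8$ on the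 trivial bundle preserves $\mathcal K$, and $-1$ acts on $\mathcal K$ by $-1$.

On $\tilde W$ we have $M\cdot\operatorname{adj}M=\Phi=0$, so the columns of $\operatorname{adj}M$ are sections of $\mathcal K(3F+3H)$ and $\operatorname{adj}M=\varphi\,\varphi'^T$ for a vector $\varphi'$ of sections of $\mathcal O(3F+3H-h)$. By symmetry $M\varphi'=0$, so $\varphi'$ is in turn a multiple of $\varphi$:
$$\operatorname{adj}M=\sigma\,\varphi\varphi^T,\qquad\sigma\in H^0\bigl(\mathcal K^2(3F+3H)\bigr)=H^0(3F+3H-2h).$$
The section $\sigma$ is $Q_8$-invariant, because it is the invariant section $\operatorname{adj}M$ of $\operatorname{Sym}^2\mathbb C^4\otimes\mathcal O(3F+3H)$, which satisfies $\operatorname{adj}M(gx)=L_g\operatorname{adj}M(x)L_g^T$, regarded as a section of the invariant subsheaf $\mathcal K^2(3F+3H)$.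

\begin{lemma}\label{lem:sigma}
We have $\operatorname{div}(\sigma)=\sum_pF_p+N$, the sum being over the six zeros of $P$. Hence
$$2h\sim3H-3F-N,\qquad h\cdot N_j=1,\qquad h\cdot C_i=0 .$$
\end{lemma}

\begin{proof}
As $\varphi$ vanishes along no curve, the order of $\sigma$ along a curve is the minimum of the orders of the entries of $\operatorname{adj}M$. Over $U$ and off $N$ the corank is $1$, so $\operatorname{adj}M\ne0$. Along $N_j$ the entries generate the pull-back of the maximal ideal of the node, which is $\mathcal O(-N_j)$ by Lemma \ref{lem:G2} and (S4). Along the irreducible curve $F_p$ they vanish by Lemma \ref{lem:G0}. The order is exactly $1$, since $(\operatorname{adj}M)_{00}$ restricts on $C_0$ to $\prod_{j\ne0}J(E_jt,E_0t)=\pm64P(t)$, which has a simple zero at the point $C_0\cap F_p$. Now $\sum F_p\sim6F$ gives the linear equivalence, and $2h\cdot N_j=-N_j^2=2$, $2h\cdot C_i=3K_{\tilde W}\cdot C_i=0$.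
\end{proof}

On a general fiber the lemma says $2(h-H)\sim H$, so $h-H$ is a theta characteristic of the plane quartic. Put
$$L=\mathcal O(2H-3F)\otimes\mathcal K=\mathcal O(2H-3F-h).$$
Then $L^2=\mathcal K^2(4H-6F)$ has the $Q_8$-invariant section $X\sigma/P$, whose divisor is $\sum C_i+N$. The element $-1$ acts on $L$ by $(-1)^{2-3}\cdot(-1)=1$, so $\Gamma$ acts on $L$. The following vanishing will give $p_g=0$ for the double cover.

\begin{lemma}\label{lem:vanish}
$H^0(\tilde W,K_{\tilde W}+L)=0$.
\end{lemma}

\begin{proof}
By Lemma \ref{lem:sigma}, $K_{\tilde W}+L=3H-4F-h\sim h-F+N$, which has degree $1-2=-1$ on each $N_j$. So every section vanishes on $N$, and it suffices to show $H^0(h-F)=0$. We apply Lemma \ref{lem:fiberwise} to $(\varphi_0,\dots,\varphi_3):\mathcal O^4\to f_*\mathcal O(h)$.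

For general $t$ the fiber $F_t$ is a smooth plane quartic on which $M$ has corank $1$ everywhere. The cokernel $\mathcal C$ of $M:\mathcal O_{\mathbb P^2}(-1)^4\to\mathcal O_{\mathbb P^2}^4$ is annihilated by $\det M$ and has one-dimensional fibers along $F_t$, so it is a line bundle on $F_t$. As $\varphi^TM=0$ and $\varphi$ is nowhere zero on $F_t$, the map $\varphi^T$ induces a surjection $\mathcal C\to\mathcal O_{F_t}(h)$ of line bundles, hence an isomorphism. Since $H^0$ and $H^1$ of $\mathcal O_{\mathbb P^2}(-1)$ vanish, $h^0(F_t,h)=4$.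

Now let $t$ be arbitrary. On the part of $C_i$ over $U$ the matrix $M$ is diagonal with kernel spanned by $e_i$. So $\varphi_j|_{C_i}=0$ for $j\ne i$, and $\varphi_i|_{C_i}$ is a nonzero section of a line bundle of degree $0$, hence nowhere zero. Evaluating a relation $\sum\lambda_i\varphi_i|_{F_t}=0$ at $C_i\cap F_t$ gives $\lambda_i=0$. Therefore $f_*\mathcal O(h)\cong\mathcal O^4$ and $H^0(h-F)=H^0(\mathbb P^1,\mathcal O(-1)^4)=0$.
\end{proof}

\subsection{The double cover and the base point}

\begin{proof}[Proof of Theorem \ref{thm:four}]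
No nontrivial element of $\Gamma$ preserves a curve $N_j\cong\mathbb P^1$, since it would fix a point of it. So the image $\nu'$ of $N$ in $\Sigma$ is a disjoint union of $(-2)$-curves, disjoint from $\nu$. By (S3), $L$ descends to a line bundle $L_\Sigma$ and $X\sigma/P$ to a section of $L_\Sigma^2$ with divisor $\nu+\nu'$. Let $\pi:\hat S\to\Sigma$ be the corresponding double cover, with $w$ and $D=\operatorname{div}(w)$ as in (S5). The component $D_\nu$ of $D$ over $\nu$ is a smooth rational curve with $4D_\nu^2=(\pi^*\nu)^2=-4$, and the same computation applies to every component of $\nu'$. So $D$ is a disjoint union of $(-1)$-curves. Let $\varpi:\hat S\to S$ be their contraction. Comparing $K_{\hat S}=\pi^*K_\Sigma+D$ with $K_{\hat S}=\varpi^*K_S+D$ gives $\varpi^*K_S=\pi^*K_\Sigma$. Hence $K_S$ is nef and $K_S^2=2K_\Sigma^2=4$, so $S$ is minimal of general type. By (S5), Proposition \ref{prop:sigma} and Lemma \ref{lem:vanish},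
$$H^0(K_S)=H^0(K_{\hat S})\cong H^0(K_\Sigma+L_\Sigma)\oplus H^0(K_\Sigma)=0,$$
because $H^0(K_\Sigma+L_\Sigma)\subset H^0(\tilde W,K_{\tilde W}+L)$.

Let $x=\varpi(D_\nu)$. We have
$$H^0(2K_S)=H^0(\hat S,2\pi^*K_\Sigma)=\pi^*H^0(2K_\Sigma)\oplus w\cdot\pi^*H^0(2K_\Sigma-L_\Sigma).$$
The first summand vanishes on $D_\nu$ by Proposition \ref{prop:sigma}, and the second because $w$ does. So every section of $2K_S$ vanishes at $x$.
\end{proof}

\begin{remark}
The proof never counts the nodes, but the count follows from it. If $\nu+\nu'$ has $k$ components, then $L_\Sigma^2=-k/2$ and $L_\Sigma\cdot K_\Sigma=0$, so (S5) and (S1) give $1=\chi(\mathcal O_{\hat S})=2-k/4$. Thus $k=4$, and $W$ has $12$ nodes.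
\end{remark}

\section{Base points and rank $2$ bundles}\label{sec:bundles}

In this section $S$ is a minimal surface of general type with $p_g=0$, $K=K_S$, and $H$ denotes an ample class on $S$. Let $D_0$ be a nef class. A rank $2$ bundle $\mathcal E$ is \emph{$D_0$-semistable} if $A\cdot D_0\le\frac12c_1(\mathcal E)\cdot D_0$ for every line bundle $\mathcal O(A)$ with a nonzero map to $\mathcal E$, and \emph{$D_0$-stable} if the inequality is always strict. It is enough to test saturated subsheaves, those with torsion-free quotient, because saturating adds an effective divisor to $A$. If $\det\mathcal E\cong K$ and $\mathcal O(A)\subset\mathcal E$ is saturated, the quotient is $\mathcal I_Z(K-A)$ for a finite subscheme $Z$ of length $\ell(Z)$, and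
\begin{equation}\label{eq:c2}
c_2(\mathcal E)=A\cdot(K-A)+\ell(Z),\qquad K^2-4c_2(\mathcal E)=(2A-K)^2-4\ell(Z).
\end{equation}
Both halves of the proof of (1) end in the same numerical fact.

\begin{lemma}\label{lem:num}
There is no effective divisor $D\ne0$ on $S$ with $K\cdot D\le\frac12K^2$ and $K\cdot D-D^2\le1$.
\end{lemma}

\begin{proof}
Put $m=K\cdot D\ge0$. By (S2) $m-D^2$ is even, so $D^2\ge m$. If $m>0$, then $K^2m\le K^2D^2\le m^2$, so $m\ge K^2$, against $m\le\frac12K^2$. If $m=0$, then $D^2\ge0$ forces $D\equiv0$, which is impossible.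
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:bundles}(1)]
For $x\in S$, the sequence $0\to\mathcal I_x(2K)\to\mathcal O(2K)\to\mathbb C_x\to0$ and $H^1(2K)=0$ show that $H^1(\mathcal I_x(2K))$ is $\mathbb C$ if $x$ is a base point and $0$ otherwise. By Serre duality this space is dual to $\operatorname{Ext}^1(\mathcal I_x(K),\mathcal O)$. So $x$ is a base point if and only if there is a nonsplit extension
\begin{equation}\label{eq:ext}
0\to\mathcal O\to\mathcal E\to\mathcal I_x(K)\to0,
\end{equation}
and then $\mathcal E=\mathcal E_x$ is unique up to isomorphism.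

Let $x$ be a base point. The sheaf $\mathcal E_x$ is locally free exactly when the extension class has nonzero image in $H^0(\mathcal Ext^1(\mathcal I_x(K),\mathcal O))=\mathbb C$. The kernel of $\operatorname{Ext}^1\to H^0(\mathcal Ext^1)$ is $H^1(-K)=0$, so $\mathcal E_x$ is a bundle, with $\det\mathcal E_x\cong K$ and $c_2=1$. Since $p_g=0$ we have $h^0(\mathcal E_x)=1$, and $x$ is recovered as the zero of the unique section. The bundle is $K$-stable. For let $\mathcal O(A)\subset\mathcal E_x$ be saturated with $A\cdot K\ge\frac12K^2$. As $A\cdot K>0$, there is no nonzero map $\mathcal O(A)\to\mathcal O$, so $\mathcal O(A)\to\mathcal I_x(K)$ is nonzero and $K-A\sim D$ with $D$ effective through $x$. Then $K\cdot D\le\frac12K^2$, and \eqref{eq:c2} gives $D\cdot(K-D)\le1$, against Lemma \ref{lem:num}.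

Conversely let $\mathcal E$ be $K$-semistable with $\det\mathcal E\cong K$ and $c_2=1$. Riemann--Roch gives $\chi(\mathcal E)=2+\frac12(K^2-2)-\frac12K^2=1$, and $h^2(\mathcal E)=h^0(\mathcal E^*\otimes K)=h^0(\mathcal E)$ because $\mathcal E^*\otimes\det\mathcal E\cong\mathcal E$. So $\mathcal E$ has a section $s\ne0$. Let $D\ge0$ be the divisorial part of its zero scheme. Semistability gives $K\cdot D\le\frac12K^2$, and $\mathcal O(D)\subset\mathcal E$ is saturated, so $D\cdot(K-D)\le1$ by \eqref{eq:c2}. By Lemma \ref{lem:num}, $D=0$. So $s$ vanishes on a scheme of length $c_2=1$, a reduced point $x$, and gives an extension \eqref{eq:ext}. It is nonsplit because $\mathcal I_x(K)$ is not locally free. Hence $x$ is a base point and $\mathcal E\cong\mathcal E_x$. The two constructions are inverse to each other.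
\end{proof}

For part (2) we need stability for an ample class, whereas $K$ is only nef.

\begin{lemma}\label{lem:ample}
If $K^2\ge4$ and $x$ is a base point, then $\mathcal E_x$ is $H$-stable for every ample class $H$.
\end{lemma}

\begin{proof}
Let $\mathcal O(A)\subset\mathcal E_x$ be saturated, put $\zeta=2A-K$, and suppose $\zeta\cdot H\ge0$. By $K$-stability $\zeta\cdot K<0$, so $\zeta\cdot(H+sK)=0$ for some rational $s\ge0$, and $H+sK$ is ample. Hence $\zeta^2\le0$, with equality only if $\zeta\equiv0$, which $\zeta\cdot K<0$ excludes. But \eqref{eq:c2} gives $\zeta^2=K^2-4+4\ell(Z)\ge0$.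
\end{proof}

We recall two analytic facts. By Donaldson's theorem, a bundle on a projective surface that is stable with respect to an ample class carries a Hermite--Einstein metric. For a rank $2$ bundle with such a metric the Bogomolov--L\"ubke inequality $c_1^2\le4c_2$ holds, and equality implies that the metric is projectively flat; then $\mathbb P(\mathcal E)$ is the flat $\mathbb P^1$-bundle $\mathbb P_\rho$ of a homomorphism $\rho:\pi_1(S)\to PU(2)$. Together with Lemma \ref{lem:ample}, the inequality $K^2\le4c_2(\mathcal E_x)=4$ shows again that there is no base point when $K^2\ge5$.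

For a holomorphic $\mathbb P^1$-bundle $\mathbb P$, let $w_2(\mathbb P)\in H^2(S,\mathbb Z/2)$ be the obstruction to lifting its structure group from $PGL_2$ to $SL_2$, and put $w_2(\rho)=w_2(\mathbb P_\rho)$; this is the second Stiefel--Whitney class of the flat $SO(3)$-bundle defined by $\rho$. Let $\mathcal M$ be a line bundle. The central extension
$$1\to\mu_2\to GL_2\to PGL_2\times\mathbb G_m\to1,\qquad A\mapsto([A],\det A),$$
shows that a rank $2$ bundle $\mathcal E$ with $\mathbb P(\mathcal E)\cong\mathbb P$ and $\det\mathcal E\cong\mathcal M$ exists if and only if an obstruction in $H^2(S,\mathbb Z/2)$ vanishes. To compute it, lift the transition functions of $\mathbb P$ on a fine open cover to $A_{ij}\in SL_2$ and choose square roots $\mu_{ij}$ of those of $\mathcal M$. The matrices $\mu_{ij}A_{ij}$ fail to be a cocycle by the product of the signs $A_{ij}A_{jk}A_{ki}$ and $\mu_{ij}\mu_{jk}\mu_{ki}$, which represent $w_2(\mathbb P)$ and $c_1(\mathcal M)$ mod $2$. So $\mathcal E$ exists if and only if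
\begin{equation}\label{eq:w2}
w_2(\mathbb P)=c_1(\mathcal M)\bmod2 .
\end{equation}
Finally $w_2(S)=c_1(K)$ mod $2$, as for any complex manifold.

\begin{proof}[Proof of Theorem \ref{thm:bundles}(2)]
Let $K^2=4$. If $x$ is a base point, then $\mathcal E_x$ is stable for an ample class and $c_1^2=4c_2$, so $\mathbb P(\mathcal E_x)=\mathbb P_\rho$ for some $\rho$, and \eqref{eq:w2} gives $w_2(\rho)=c_1(K)\bmod2=w_2(S)$.

Conversely, let $w_2(\rho)=w_2(S)$. By \eqref{eq:w2} there is a holomorphic rank $2$ bundle $\mathcal E$, algebraic by GAGA, with $\mathbb P(\mathcal E)\cong\mathbb P_\rho$ and $\det\mathcal E\cong K$. The bundle $\operatorname{End}_0\mathcal E$ of trace-free endomorphisms is associated with $\mathbb P_\rho$ by the adjoint representation, so it is flat and unitary. Hence $0=c_2(\operatorname{End}_0\mathcal E)=4c_2(\mathcal E)-K^2$ and $c_2(\mathcal E)=1$. Let $\mathcal O(A)\subset\mathcal E$ be saturated. The composition $\mathcal E(2A-K)\to\mathcal I_Z(A)\subset\mathcal O(A)\to\mathcal E$ is a nonzero nilpotent map, so it defines a nonzero map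 $\mathcal O(2A-K)\to\operatorname{End}_0\mathcal E$. Restrict it to a general smooth curve in $|nH|$, $n\gg0$. A holomorphic line subbundle of a flat unitary bundle on a curve has nonpositive curvature, hence degree $\le0$; so $(2A-K)\cdot H\le0$. Applying this to the ample classes $K+\varepsilon H$ and letting $\varepsilon\to0$ gives $(2A-K)\cdot K\le0$. So $\mathcal E$ is $K$-semistable, and $|2K|$ has a base point by (1).

The fibers of a smooth connected family are diffeomorphic, and the criterion involves only $\pi_1$ and $w_2$.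
\end{proof}

\begin{remark}\label{rem:cyclic}
A homomorphism $\rho$ as in (2) cannot take values in the diagonal torus of $PU(2)$, so its image is neither trivial nor cyclic; in particular $|2K_S|$ is base point free if $K_S^2=4$ and $\pi_1(S)$ is cyclic. Indeed, otherwise $\mathbb P_\rho=\mathbb P(\mathcal O\oplus\mathcal M)$ with $\mathcal M$ flat, so $c_1(\mathcal M)$ is torsion, and \eqref{eq:w2} gives $c_1(K)-c_1(\mathcal M)\in2H^2(S,\mathbb Z)$. Since $p_g=0$, every integral class is the class of a divisor, so $K\equiv2A$ with $A^2=1$ and $A\cdot K=2$, against the parity in (S2). The surface of Theorem \ref{thm:four} has a fundamental group that surjects onto $\Gamma$: the \'etale $\Gamma$-cover $\hat S\times_\Sigma\tilde W$ of $\hat S$ is the double cover of $\tilde W$ branched over $\sum C_i+N\ne0$, hence connected, and $\pi_1(\hat S)=\pi_1(S)$.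
\end{remark}

\begin{thebibliography}{1}

\bibitem{Shin} YongJoo Shin, \emph{A characterization of Burniat surfaces with $K^{2}=4$ and of non nodal type}, arXiv:1407.5785 (2014).

\end{thebibliography}
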